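\title{Random fewnomial systems in the plane\\ can have $t\log t$ positive zeros on average}

\begin{abstract}
Consider $n$ equations in $n$ positive real variables, where the $i$-th equation is a combination of $t_i$ monomials with prescribed real exponent vectors and independent standard Gaussian coefficients. It was conjectured that the expected number of nondegenerate zeros is at most $\kappa(n,V_0)\sqrt{t_1\cdots t_n}$, where $V_0$ is the number of vertices of the Minkowski sum of the Newton polytopes. We show that this fails for every $n\ge 2$. In the plane, the support formed by the origin and $t-1$ points in geometric progression on a hyperbola has a triangle as convex hull and gives at least a constant times $t\log t$ zeros on average. We also prove the upper bound $1.08\,V_0\sqrt{(t_1-1)(t_2-1)\log t_1\log t_2}$ for $n=2$, so that the order $t\log t$ is exact for $t_1=t_2=t$ and $V_0=3$.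
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $A_1,\ldots,A_n\subseteq\mathbb{R}^n$ be finite nonempty sets, the \emph{supports}; real exponent vectors are allowed. On the positive orthant $\mathbb{R}^n_{>0}$ consider the random system
\[
f_1(x)=\cdots=f_n(x)=0,\qquad f_i(x)=\sum_{a\in A_i}c_i(a)\,x_1^{a_1}\cdots x_n^{a_n},
\]
in which all coefficients $c_i(a)$ are independent standard Gaussian variables. A zero is \emph{nondegenerate} if the Jacobian determinant of the system does not vanish at it. We write $\mathbb{E}(A_1,\ldots,A_n)$ for the expected number of nondegenerate zeros in $\mathbb{R}^n_{>0}$, and $\mathbb{E}[\,\cdot\,]$ for the expectation of a random variable. Throughout, $t_i=\#A_i$, $T_i=t_i-1$, $P_i=\operatorname{conv}A_i$, and $V_0$ is the number of vertices of the Minkowski sum $P_1+\cdots+P_n=\{y_1+\cdots+y_n: y_i\in P_i\}$. The system is \emph{unmixed} if all $A_i$ are equal. The logarithm is the natural one.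

By Descartes' rule of signs, a real polynomial in one variable with $t$ terms has at most $t-1$ positive zeros, whatever its degree. It is natural to ask for bounds on $\mathbb{E}(A_1,\ldots,A_n)$ of the same kind, which depend on the numbers of terms and not on the size of the exponents. The smallest cases are constants. If $t_i=1$ for some $i$, then $f_i$ almost surely has no zero and the expectation is $0$. If all supports equal $\{0,e_1,\ldots,e_n\}$, the system is linear, and $(1,x_1,\ldots,x_n)$ must span the kernel of a Gaussian $n\times(n+1)$ matrix. The law of this line is invariant under changing the sign of any coordinate, so its $2^n$ possible sign patterns (up to a global sign) are equally likely, and the expectation is $2^{-n}$.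

The number $V_0$ enters as follows. In the coordinates $x_j=e^{-w_j}$ a monomial becomes $e^{-a\cdot w}$, and the largest monomial of $f_i$ is the one that minimizes $a\cdot w$. The space $\mathbb{R}^n$ of all $w$ is covered by $V_0$ cones, on each of which every $f_i$ has a fixed largest monomial (see Section~\ref{sec:upper}). The following facts are known.
\begin{itemize}
\item[(i)] $\mathbb{E}(A_1,\ldots,A_n)\le(2\pi)^{-n/2}\,V_0\,(t_1-1)\cdots(t_n-1)$.
\item[(ii)] For $n=1$ and $S\subseteq\mathbb{R}$ with $\#S=t$ one has $\mathbb{E}(S)\le\frac2\pi\sqrt{t-1}$. There are an absolute constant $c>0$ and supports $S_t\subseteq\mathbb{Z}$ with $\#S_t=t$ and $\mathbb{E}(S_t)\ge c\sqrt t$ for all $t\ge2$.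
\item[(iii)] For all $n$ and $t_1,\ldots,t_n\ge2$, the supports $A_1=S_{t_1}\times0\times\cdots\times0$, \ldots, $A_n=0\times\cdots\times0\times S_{t_n}$ satisfy $\mathbb{E}(A_1,\ldots,A_n)=\mathbb{E}(S_{t_1})\cdots\mathbb{E}(S_{t_n})\ge c^n\sqrt{t_1\cdots t_n}$.
\end{itemize}
For $n=1$ the bound (i) has order $t$ while the truth has order $\sqrt t$. One would guess that the same square root can be gained in every equation, and that the decoupled systems of (iii) are extremal up to a constant. This is the conjecture posed in \cite{Burgisser}.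

\medskip
\noindent\textbf{Conjecture.} \emph{There is a function $\kappa:\mathbb{N}^2\to\mathbb{N}$ such that, for all $n$ and all finite nonempty $A_1,\ldots,A_n\subseteq\mathbb{R}^n$,}
\begin{equation}\label{eq:conj}
\mathbb{E}(A_1,\ldots,A_n)\le\kappa(n,V_0)\sqrt{t_1\cdots t_n}.
\end{equation}
\emph{In particular, $\mathbb{E}(A,\ldots,A)\le\kappa(n,V_0)\,t^{n/2}$ for $A\subseteq\mathbb{R}^n$ with $\#A=t$.}
\medskip

For $n=1$ the inequality holds by (ii). It fails as soon as $n=2$, for unmixed systems whose Newton polygon is a triangle.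

\begin{theorem}\label{thm:plane}
For $N\ge2$ let $p_k=(8^k,8^{-k})\in\mathbb{R}^2$ and $A=\{0,p_1,\ldots,p_N\}$, so that $t=\#A=N+1$. With $P=\operatorname{conv}A$, the sum $P+P$ has exactly $V_0=3$ vertices, and
\[
\mathbb{E}(A,A)\ge\frac{1}{32\pi e^{7}}\,(N\log N-N+1).
\]
The support $\{0\}\cup\{(8^k,8^{N-k}):1\le k\le N\}\subseteq\mathbb{Z}_{\ge0}^2$ has the same $V_0$ and the same expectation.
\end{theorem}

Hence $\mathbb{E}(A,A)/t\to\infty$ while $n=2$ and $V_0=3$ stay fixed. No value $\kappa(2,3)$ exists, and both assertions of the conjecture are false. The construction extends to higher dimension.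

\begin{theorem}\label{thm:higher}
\emph{(a)} There is an absolute constant $c'>0$ such that for all $n\ge2$ and $t\ge3$ there are $A_1,\ldots,A_n\subseteq\mathbb{R}^n$ of cardinality $t$ with $V_0=3^{\lfloor n/2\rfloor}2^{\,n-2\lfloor n/2\rfloor}$ and
\[
\mathbb{E}(A_1,\ldots,A_n)\ge c'^{\,n}\sqrt{t_1\cdots t_n}\,(\log t)^{\lfloor n/2\rfloor}.
\]
\emph{(b)} For every even $n$ there are $c_n>0$ and sets $A\subseteq\mathbb{R}^n$ of arbitrarily large cardinality $t$, with $\operatorname{conv}A$ a simplex (so $V_0=n+1$), such that $\mathbb{E}(A,\ldots,A)\ge c_n\,t^{n/2}\log t$.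
\end{theorem}

In the plane the conjecture is off by no more than a logarithm.

\begin{theorem}\label{thm:upper}
Let $C_0=\frac e2+\frac{e}{\log2}$. For $n=2$,
\[
\mathbb{E}(A_1,A_2)\le\frac{2C_0}{\pi^2}\,V_0\sqrt{T_1T_2\log t_1\log t_2},\qquad\frac{2C_0}{\pi^2}<1.08 .
\]
For every $n\ge2$ and every pair $r\ne s$ in $\{1,\ldots,n\}$,
\[
\mathbb{E}(A_1,\ldots,A_n)\le\frac{n!\,C_0}{\pi^n}\,\tau(n,V_0)\sqrt{T_rT_s\log t_r\log t_s}\,\prod_{l\ne r,s}T_l ,
\]
where $\tau(2,V_0)=V_0$ and $\tau(n,V_0)=V_0\binom{\binom{V_0}{n}}{n}$ for $n\ge3$.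
\end{theorem}

Thus for $n=2$ the inequality \eqref{eq:conj} becomes true, linearly in $V_0$, after inserting the factor $\sqrt{\log t_1\log t_2}$. By Theorem~\ref{thm:plane} this factor is necessary up to a constant when $t_1=t_2$: for $n=2$, $t_1=t_2=t$ and $V_0=3$ the maximal order of the expectation is exactly $\Theta(t\log t)$, for mixed and for unmixed systems alike. By Theorem~\ref{thm:higher}(a), the inequality \eqref{eq:conj} fails for every $n\ge2$, and any correct bound of the form $\kappa(n,V_0)\sqrt{t_1\cdots t_n}\,(\log\max_it_i)^{\alpha}$ has $\alpha\ge\lfloor n/2\rfloor$. We do not determine the optimal order for $n\ge3$, nor whether the unmixed inequality $\mathbb{E}(A,\ldots,A)\le\kappa\,t^{n/2}$ fails for odd $n\ge3$.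

All proofs start from an integral formula for the expectation (Section~\ref{sec:formula}). Section~\ref{sec:one} shows in one variable where $\sqrt t$ comes from and extracts a rule for counting zeros scale by scale, which leads to the construction of Theorem~\ref{thm:plane}. The proofs of the three theorems do not use (i)--(iii).

\section{The expectation as an integral}\label{sec:formula}

For a finite nonempty set $A\subseteq\mathbb{R}^n$ and $w\in\mathbb{R}^n$ put
\[
K_A(w)=\sum_{a\in A}e^{-2a\cdot w},\qquad\mu_a(w)=\frac{e^{-2a\cdot w}}{K_A(w)},\qquad\Sigma_A(w)=\sum_{a\in A}\mu_a\,aa^T-\bar a\bar a^T,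
\]
where $\bar a=\sum_a\mu_a\,a$. At the point $x=e^{-w}$ (coordinatewise), the random function with support $A$ has variance $K_A(w)$, the \emph{weight} $\mu_a(w)$ is the share of the monomial $a$ in this variance, and $\Sigma_A(w)$ is the covariance matrix of a random exponent drawn with these weights. For supports $A_1,\ldots,A_n$ let
\[
J_{A_1,\ldots,A_n}(w)=\mathbb{E}\bigl[|\det(X_1,\ldots,X_n)|\bigr],\qquad X_i\sim N(0,\Sigma_{A_i}(w))\text{ independent.}
\]

\begin{lemma}\label{lem:formula}
$\displaystyle\mathbb{E}(A_1,\ldots,A_n)=(2\pi)^{-n/2}\int_{\mathbb{R}^n}J_{A_1,\ldots,A_n}(w)\,dw$.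
\end{lemma}

The idea is to isolate one coefficient in each equation, so that the zeros become the preimages of a Gaussian point under a map independent of that point. Preimages are counted by the \emph{area formula}: if $\Omega\subseteq\mathbb{R}^n$ is open, $h:\Omega\to\mathbb{R}^n$ is $C^1$ with $\det Dh\ne0$ on $\Omega$, and $\psi\ge0$ is measurable, then
\[
\int_{\mathbb{R}^n}\psi(y)\,\#h^{-1}(y)\,dy=\int_\Omega\psi(h(w))\,|\det Dh(w)|\,dw .
\]
It follows from the change of variables formula by cutting $\Omega$ into countably many Borel pieces, each contained in an open set that $h$ maps diffeomorphically onto its image.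

\begin{proof}
If some $t_i=1$, then $\Sigma_{A_i}=0$ and both sides vanish, so let all $t_i\ge2$. Fix $v_i\in A_i$ and put
\[
g_i(w)=e^{v_i\cdot w}f_i(e^{-w})=\xi_i+h_i(w),\qquad\xi_i=c_i(v_i),\qquad h_i(w)=\sum_{a\ne v_i}c_i(a)\,e^{-(a-v_i)\cdot w}.
\]
At a zero, $\partial g_i/\partial w_j=-e^{v_i\cdot w}x_j\,\partial f_i/\partial x_j$, so the Jacobian matrices of $g$ and $f$ differ by invertible diagonal factors. The nondegenerate zeros therefore correspond to the points $w$ with $h(w)=-\xi$ and $\det Dh(w)\ne0$. Let $\varphi$ be the standard Gaussian density on $\mathbb{R}$. The vector $-\xi$ has density $\prod_i\varphi(y_i)$ and is independent of $h$. Fix $h$, apply the area formula on $\Omega=\{\det Dh\ne0\}$, and then average over $h$ by Tonelli's theorem: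
\begin{equation}\label{eq:area}
\mathbb{E}(A_1,\ldots,A_n)=\int_{\mathbb{R}^n}\mathbb{E}\Bigl[|\det(\nabla h_1(w),\ldots,\nabla h_n(w))|\prod_i\varphi(h_i(w))\Bigr]dw .
\end{equation}

Fix $w$ and $i$. The factor $\varphi(h_i(w))$ changes the Gaussian law of the vector $c=(c_i(a))_{a\ne v_i}\in\mathbb{R}^{T_i}$ into another Gaussian law, which we compute. Let $\varepsilon\in\mathbb{R}^{T_i}$ have entries $\varepsilon_a=e^{-(a-v_i)\cdot w}$, and let $k_i=1+|\varepsilon|^2=e^{2v_i\cdot w}K_{A_i}(w)$, so that $\mu_a=\varepsilon_a^2/k_i$ for $a\ne v_i$. Then $h_i(w)=\varepsilon\cdot c$, and the density of $c$ times $\varphi(\varepsilon\cdot c)$ is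
\[
(2\pi)^{-1/2}(2\pi)^{-T_i/2}\exp\bigl(-\tfrac12c^T(I+\varepsilon\varepsilon^T)c\bigr).
\]
The matrix $I+\varepsilon\varepsilon^T$ has determinant $k_i$ and inverse $I-\varepsilon\varepsilon^T/k_i$. So the product equals $(2\pi k_i)^{-1/2}$ times the density of $N(0,I-\varepsilon\varepsilon^T/k_i)$. Under this law, $\nabla h_i(w)=-\sum_{a\ne v_i}c_i(a)\varepsilon_ab_a$ with $b_a=a-v_i$ is a centered Gaussian vector with covariance
\[
\sum_a\varepsilon_a^2\,b_ab_a^T-\frac1{k_i}\Bigl(\sum_a\varepsilon_a^2b_a\Bigr)\Bigl(\sum_a\varepsilon_a^2b_a\Bigr)^T=k_i\Bigl(\sum_a\mu_ab_ab_a^T-\Bigl(\sum_a\mu_ab_a\Bigr)\Bigl(\sum_a\mu_ab_a\Bigr)^T\Bigr).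
\]
The sums may include $a=v_i$ because $b_{v_i}=0$, and a covariance does not change under translation, so this matrix is $k_i\Sigma_{A_i}(w)$. The equations are independent, hence the integrand in \eqref{eq:area} equals
\[
\prod_i(2\pi k_i)^{-1/2}\,\mathbb{E}\bigl[|\det(\sqrt{k_1}X_1,\ldots,\sqrt{k_n}X_n)|\bigr]=(2\pi)^{-n/2}J_{A_1,\ldots,A_n}(w).\qedhere
\]
\end{proof}

The formula is invariant under affine changes of the exponents, region by region.

\begin{lemma}\label{lem:inv}
Let $U$ be an invertible $n\times n$ matrix, $v_i\in\mathbb{R}^n$, and $B_i=U^T(A_i-v_i)$. For every measurable $\Omega\subseteq\mathbb{R}^n$,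
\[
\int_{U\Omega}J_{A_1,\ldots,A_n}(w)\,dw=\int_\Omega J_{B_1,\ldots,B_n}(\omega)\,d\omega .
\]
In particular $\mathbb{E}(B_1,\ldots,B_n)=\mathbb{E}(A_1,\ldots,A_n)$.
\end{lemma}

\begin{proof}
For $b=U^T(a-v_i)$ and $w=U\omega$ we have $b\cdot\omega=a\cdot w-v_i\cdot w$, so the weight of $b$ at $\omega$ equals the weight of $a$ at $w$, and $\Sigma_{B_i}(\omega)=U^T\Sigma_{A_i}(w)U$. Replacing each $X_i$ by $U^TX_i$ gives $J_{B_1,\ldots,B_n}(\omega)=|\det U|\,J_{A_1,\ldots,A_n}(U\omega)$, and $dw=|\det U|\,d\omega$.
\end{proof}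

For unmixed systems the integrand is explicit. Write $X_i=\Sigma_A^{1/2}G_i$ with independent standard Gaussian vectors $G_i$. Lemma~\ref{lem:formula} becomes
\begin{equation}\label{eq:unmixed}
\mathbb{E}(A,\ldots,A)=\gamma_n\int_{\mathbb{R}^n}\sqrt{\det\Sigma_A(w)}\,dw,\qquad\gamma_n=(2\pi)^{-n/2}\,\mathbb{E}\bigl[|\det(G_1,\ldots,G_n)|\bigr]>0 .
\end{equation}
Since a standard Gaussian variable has mean absolute value $\sqrt{2/\pi}$, we get $\gamma_1=1/\pi$. For $n=2$, $|\det(G_1,G_2)|$ is $\|G_1\|$ times the absolute value of the component of $G_2$ orthogonal to $G_1$, which is standard Gaussian and independent of $G_1$. As $\mathbb{E}[\|G_1\|]=\int_0^\infty r^2e^{-r^2/2}dr=\sqrt{\pi/2}$, the expectation is $1$ and $\gamma_2=1/(2\pi)$.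

The integral in \eqref{eq:unmixed} is a volume. The map $w\mapsto(\sqrt{\mu_a(w)})_{a\in A}$ goes to the unit sphere of $\mathbb{R}^A$, and $\partial_j\sqrt{\mu_a}=-(a_j-\bar a_j)\sqrt{\mu_a}$, so the Gram matrix of its partial derivatives is $\Sigma_A(w)$. Many zeros are expected exactly when this parametrized $n$-fold has large volume. For $A=\{0,1\}\subseteq\mathbb{R}$ it is a quarter circle, of length $\pi/2$, and \eqref{eq:unmixed} gives the value $1/2$ found in Section~\ref{sec:intro}.

Lower bounds for $\det\Sigma_A$ come from an expansion into nonnegative terms, any of which may be dropped.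

\begin{lemma}\label{lem:CB}
$\displaystyle\det\Sigma_A=\sum_{\{a_0,\ldots,a_n\}\subseteq A}\mu_{a_0}\cdots\mu_{a_n}\det(a_1-a_0,\ldots,a_n-a_0)^2$, the sum being over all subsets with $n+1$ elements.
\end{lemma}

\begin{proof}
Let $y_a=\sqrt{\mu_a}\binom1a\in\mathbb{R}^{n+1}$. The matrix $\sum_ay_ay_a^T$ has first row $(1,\bar a^T)$, first column $\binom{1}{\bar a}$ and lower right block $\sum_a\mu_aaa^T$. Subtracting $\bar a_j$ times the first row from row $j+1$, for each $j$, shows that its determinant is $\det\Sigma_A$. The Cauchy--Binet formula states that $\det\sum_ay_ay_a^T$ is the sum of $\det(y_{a_0},\ldots,y_{a_n})^2$ over all subsets with $n+1$ elements. Finally, subtracting the first column from the others gives $\det\bigl(\binom1{a_0},\ldots,\binom1{a_n}\bigr)=\det(a_1-a_0,\ldots,a_n-a_0)$.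
\end{proof}

\section{One variable, and counting scale by scale}\label{sec:one}

The following computation is the model for all lower bounds in this paper. We use here and later that
\begin{equation}\label{eq:tail}
\sum_{l\ge1}e^{-2\cdot8^l}\le\sum_{l\ge1}e^{-16l}<\tfrac12 .
\end{equation}

\begin{proposition}\label{prop:one}
For $t\ge2$ let $N=t-1$ and $S=\{0,8,8^2,\ldots,8^N\}$. On $I_j=[8^{-j},2\cdot8^{-j}]$, $1\le j\le N$, one has $\Sigma_S\ge8^{2j}/(36e^6j)$. Consequently $\mathbb{E}(S)\ge c_0\sqrt t$ with $c_0=1/(9\pi e^3)$.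
\end{proposition}

\begin{proof}
Let $w\in I_j$. The points $0,8,\ldots,8^j$ contribute at most $1$ each to $K_S(w)$, and $8^{j+l}w\ge8^l$, so $K_S(w)\le j+2\le3j$ by \eqref{eq:tail}. Since $8^jw\le2$, the point $8^j$ has weight at least $e^{-4}/(3j)$. Each of the $j$ points $z\in\{0,8,\ldots,8^{j-1}\}$ satisfies $zw\le1$, so it has weight at least $e^{-2}/(3j)$, and $8^j-z\ge\frac128^j$. Keeping in Lemma~\ref{lem:CB} only the $j$ pairs $\{z,8^j\}$ gives $\Sigma_S(w)\ge j\cdot e^{-6}(3j)^{-2}\cdot\frac148^{2j}$, which is the first claim. The intervals $I_j$ are disjoint and have length $8^{-j}$. By \eqref{eq:unmixed},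
\[
\mathbb{E}(S)\ge\frac1\pi\sum_{j=1}^N\frac1{6e^3\sqrt j}\ge\frac{\sqrt N}{6\pi e^3}\ge\frac{\sqrt t}{6\sqrt2\,\pi e^3}\ge\frac{\sqrt t}{9\pi e^3}.\qedhere
\]
\end{proof}

The proof suggests a rule, which we use only as a guide. Let $0\in A\subseteq\mathbb{R}^n_{\ge0}$, let $w$ range over a box $Q=\prod_j[r_j,2r_j]$, and call $a\in A$ \emph{active} on $Q$ if $a\cdot w$ is at most a small constant there. If $d$ points are active and the others are negligible, each active point has weight about $1/d$. Suppose that $n$ active points span, together with most other active points $z$, a simplex of volume about $1/\operatorname{vol}Q$; this is the largest possible order, because active points have $a_j$ at most a constant times $1/r_j$. Then Lemma~\ref{lem:CB} has about $d$ terms of size $d^{-(n+1)}(\operatorname{vol}Q)^{-2}$, and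
\begin{center}
\emph{the box $Q$ contributes about $d^{-n/2}$ zeros.}
\end{center}
In Proposition~\ref{prop:one} the active sets are nested, there is one interval for each $d$, and $\sum_{d\le t}d^{-1/2}$ has order $\sqrt t$.

For $n=2$ a box contributes $1/d$. The first support to try is $(S\times0)\cup(0\times S)$, with boxes $I_i\times I_j$. Such a box has $i+j+1$ active points, at most $D-1$ boxes have $i+j=D$, and $\sum_{i,j\le N}\frac1{i+j}\le2N$. The count has order $t$, in agreement with the conjecture. There are $N^2$ boxes, but few of them have few active points. To beat the conjecture we want about $N$ boxes with $d$ active points \emph{for every} $d\le N/2$, since then the total is $N\sum_d1/d$. So a point should become inactive both when $w_1$ is large and when $w_2$ is large, and the active sets should be windows that slide along the support.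

\section{Points on a hyperbola: proof of Theorem~\ref{thm:plane}}\label{sec:plane}

Let $p_k=(8^k,8^{-k})$. As $k$ grows the first coordinate grows and the second shrinks, so $p_k\cdot w=8^kw_1+8^{-k}w_2$ is large both for large $k$ and for small $k$. For $1\le i<j\le N$ put $d=j-i$ and
\[
Q_{ij}=[8^{-j},2\cdot8^{-j}]\times[8^i,2\cdot8^i].
\]
These boxes are pairwise disjoint and $Q_{ij}$ has area $8^{-d}$. The active points on $Q_{ij}$ will be $0,p_i,\ldots,p_j$ (Figure~\ref{fig:window}). The matrix $g=\operatorname{diag}(8,1/8)$ maps $p_k$ to $p_{k+1}$, its inverse maps $Q_{ij}$ to $Q_{i+1,j+1}$, and $gp\cdot g^{-1}w=p\cdot w$. This symmetry is why all $N-d$ boxes with the same $d$ obey the same estimate.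

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!20] (0,-8) rectangle (5,-2);
\draw[->] (0,0) -- (8.3,0) node[right] {$\log_8a_1$};
\draw[->] (0,-8) -- (0,0.8) node[above] {$\log_8a_2$};
\draw[dashed] (5,0) node[above] {$5$} -- (5,-8);
\draw[dashed] (0,-2) node[left] {$-2$} -- (8,-2);
\foreach \k in {2,3,4,5} \fill (\k,-\k) circle (4pt) node[above right] {$p_{\k}$};
\foreach \k in {1,6,7} \draw[fill=white] (\k,-\k) circle (4pt) node[above right] {$p_{\k}$};
\draw[->] (1.8,-6.2) node[above right] {$0$} -- (0.5,-7.5);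
\end{tikzpicture}
\caption{The support $\{0,p_1,\ldots,p_7\}$, $p_k=(8^k,8^{-k})$, in logarithmic coordinates; the origin lies at infinity to the lower left. For $w\in[8^{-5},2\cdot8^{-5}]\times[8^2,2\cdot8^2]$, every point $a$ of the shaded region $a_1\le8^5$, $a_2\le8^{-2}$ has $a\cdot w\le4$. The region contains $0,p_2,\ldots,p_5$, while $p_1,p_6,p_7$ have $a\cdot w\ge8$. Sliding the region parallel to the line of points selects another window of four consecutive points.}
\label{fig:window}
\end{figure}

\begin{example}\label{ex:small}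
Take $N=4$ and the corner $w=(8^{-3},8)$ of $Q_{13}$. Then
\[
p_1\cdot w=1+\tfrac1{64},\qquad p_2\cdot w=\tfrac14,\qquad p_3\cdot w=1+\tfrac1{64},\qquad p_4\cdot w=8+\tfrac1{512},
\]
so $0,p_1,p_2,p_3$ have comparable weights, and the weight of $p_4$ is below $e^{-16}$. The point $p_1$ is long in the second direction and $p_3$ in the first. The two triangles with side $p_1p_3$ and an active third vertex have
\[
|\det(p_1,p_3)|=64-\tfrac1{64},\qquad|\det(p_1-p_2,p_3-p_2)|=64-\tfrac1{64}-2\bigl(8-\tfrac18\bigr)>48 ,
\]
and both numbers are comparable with $64=1/\operatorname{area}Q_{13}$. Seen at the scale of $Q_{13}$, that is, after dividing the coordinates by $8^3$ and $8^{-1}$, the points $p_1,p_2,p_3$ become $(\frac1{64},1)$, $(\frac18,\frac18)$, $(1,\frac1{64})$: the middle point is close to the origin. The point $p_3$, long in the first direction here, is long in the second direction for $Q_{34}$, and $p_2$ plays all three roles, in $Q_{12}$, $Q_{13}$ and $Q_{23}$.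
\end{example}

The next two lemmas carry out this computation in general.

\begin{lemma}\label{lem:det}
Let $i<j$, $d=j-i$, and $z\in\{0\}\cup\{p_k:i<k<j\}$. Then $|\det(p_i-z,p_j-z)|\ge\frac128^d$, and $z$ lies in the triangle with vertices $0,p_i,p_j$.
\end{lemma}

\begin{proof}
Let $\delta(l)=8^l-8^{-l}$. Then $\det(p_k,p_l)=8^{k-l}-8^{l-k}=-\delta(l-k)$. For $z=0$ the determinant has absolute value $\delta(d)\ge\frac128^d$. For $z=p_k$, bilinearity gives
\[
\det(p_i-z,p_j-z)=\det(p_i,p_j)-\det(p_i,z)-\det(z,p_j)=-\bigl(\delta(d)-\delta(k-i)-\delta(j-k)\bigr).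
\]
Since $k-i$ and $j-k$ are at most $d-1$, and $8^{-d}\le8^{d-1}$,
\begin{equation}\label{eq:super}
\delta(d)-\delta(k-i)-\delta(j-k)\ge8^d-8^{-d}-2\cdot8^{d-1}\ge\bigl(1-\tfrac38\bigr)8^d\ge\tfrac128^d .
\end{equation}
By Cramer's rule $p_k=\alpha p_i+\beta p_j$ with $\alpha=\delta(j-k)/\delta(d)>0$ and $\beta=\delta(k-i)/\delta(d)>0$, and $\alpha+\beta<1$ by \eqref{eq:super}. So $p_k$ lies in the triangle.
\end{proof}

\begin{lemma}\label{lem:box}
Let $1\le i<j\le N$, $d=j-i$ and $w\in Q_{ij}$. Then $p_k\cdot w\le1$ for $i<k<j$, $p_i\cdot w\le3$, $p_j\cdot w\le3$, and $\sum_{k=1}^Ne^{-2p_k\cdot w}\le d+2$.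
\end{lemma}

\begin{proof}
We have $p_k\cdot w\le2\cdot8^{k-j}+2\cdot8^{i-k}$. For $i<k<j$ this is at most $\frac28+\frac28$, and for $k=i$ or $k=j$ it is at most $2+\frac28$. In the sum, the $d+1$ terms with $i\le k\le j$ are at most $1$. For $k>j$ we have $p_k\cdot w\ge8^kw_1\ge8^{k-j}$, and for $k<i$ we have $p_k\cdot w\ge8^{-k}w_2\ge8^{i-k}$. By \eqref{eq:tail} each of these two groups contributes less than $\frac12$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
By Lemma~\ref{lem:det} with $i=1$, $j=N$, the polygon $P$ is the triangle with vertices $0,p_1,p_N$, and it is nondegenerate. Since $P$ is convex, $P+P=2P$, which has three vertices.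

Let $w\in Q_{ij}$. By Lemma~\ref{lem:box}, $K_A(w)\le1+(d+2)\le4d$. Hence $p_i$ and $p_j$ have weight at least $e^{-6}/(4d)$, and each of the $d$ points $z\in\{0\}\cup\{p_k:i<k<j\}$ has weight at least $e^{-2}/(4d)$. Keep in Lemma~\ref{lem:CB} only the $d$ triples $\{z,p_i,p_j\}$. By Lemma~\ref{lem:det},
\[
\det\Sigma_A(w)\ge d\cdot\frac{e^{-14}}{(4d)^3}\cdot\frac{8^{2d}}4,\qquad\text{that is,}\qquad\sqrt{\det\Sigma_A(w)}\ge\frac{8^d}{16e^7d}.
\]
The box has area $8^{-d}$, and $N-d$ boxes have a given $d$. By \eqref{eq:unmixed} with $\gamma_2=1/(2\pi)$,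
\[
\mathbb{E}(A,A)\ge\frac1{32\pi e^7}\sum_{d=1}^{N-1}\frac{N-d}d=\frac1{32\pi e^7}\Bigl(N\sum_{d=1}^{N-1}\frac1d-(N-1)\Bigr)\ge\frac{N\log N-N+1}{32\pi e^7},
\]
because $\sum_{d=1}^{N-1}\frac1d\ge\int_1^N\frac{dx}x$. The integral support is the image of $A$ under $U^T=\operatorname{diag}(1,8^N)$, which corresponds to the substitution $x_2\mapsto x_2^{8^N}$. It has the same expectation by Lemma~\ref{lem:inv}, and its convex hull is again a triangle.
\end{proof}

\begin{remark}
The origin is what keeps $V_0$ bounded. The points $p_1,\ldots,p_N$ lie on the strictly convex curve $a_1a_2=1$, so without the origin all of them are vertices of the convex hull, and $\kappa(2,V_0)$ is allowed to grow with $N$. Adding the origin hides them inside a triangle and raises $K_A$ by only $1$. The value $8$ serves to separate the boxes and to make \eqref{eq:tail} and \eqref{eq:super} hold.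
\end{remark}

Since $N\log N-N+1=\int_1^N\log x\,dx$ is positive for $N\ge2$ and asymptotic to $(N+1)\log(N+1)$, there is an absolute constant $c_1>0$ such that the set $A$ of Theorem~\ref{thm:plane} with $N=t-1$ satisfies
\begin{equation}\label{eq:c1}
\mathbb{E}(A,A)\ge c_1\,t\log t\qquad\text{for all }t\ge3 .
\end{equation}

\section{Higher dimension: proof of Theorem~\ref{thm:higher}}\label{sec:higher}

For mixed systems we place independent copies of the planar system in disjoint pairs of variables.

\begin{proof}[Proof of Theorem~\ref{thm:higher}(a)]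
Let $m=\lfloor n/2\rfloor$. For $1\le l\le m$ let $A_{2l-1}=A_{2l}$ be the set $A$ of \eqref{eq:c1}, placed in the coordinates $2l-1,2l$, with the other coordinates $0$. If $n$ is odd, let $A_n$ be the set $S$ of Proposition~\ref{prop:one}, placed in the last coordinate. The system splits into independent subsystems in disjoint groups of variables. Its zero set is the product of their zero sets and its Jacobian matrix is block diagonal, so the number of nondegenerate zeros is the product of the independent numbers for the blocks. Therefore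
\[
\mathbb{E}(A_1,\ldots,A_n)\ge(c_1t\log t)^m(c_0\sqrt t)^{n-2m}\ge c'^{\,n}\,t^{n/2}(\log t)^m,\qquad c'=\min\{\sqrt{c_1},c_0\}.
\]
The Minkowski sum is the product of $m$ triangles $2P$ and, for odd $n$, one segment. The vertices of a product of polytopes are the tuples of vertices, so $V_0=3^m2^{n-2m}$.
\end{proof}

For unmixed systems every equation contains the monomials of all blocks. On a product of boxes $Q_{i_lj_l}$ the number of active points is then about $D=\sum_ld_l$, and the rule of Section~\ref{sec:one} predicts the contribution $D^{-m}$ in place of the contribution $\prod_ld_l^{-1}$ in part (a). About $N^mD^{m-1}$ products of boxes have a given $D$, so the sum is $N^m\sum_D1/D$, and one logarithm survives.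

\begin{proof}[Proof of Theorem~\ref{thm:higher}(b)]
Let $n=2m$, let $\iota_l:\mathbb{R}^2\to(\mathbb{R}^2)^m$ be the inclusion of the $l$-th factor, let $N\ge2m$, and put
\[
A=\{0\}\cup\{\iota_l(p_k):1\le l\le m,\ 1\le k\le N\},\qquad t=mN+1 .
\]
The $n$ vectors $\iota_l(p_1),\iota_l(p_N)$ are linearly independent, and by Lemma~\ref{lem:det} each $\iota_l(p_k)$ lies in the triangle $0,\iota_l(p_1),\iota_l(p_N)$. So $\operatorname{conv}A$ is a simplex, as is its dilate by $n$, and $V_0=n+1$.

Choose pairs $1\le i_l<j_l\le N$, put $d_l=j_l-i_l$ and $D=\sum_ld_l\ge m$, and let $w=(w^{(1)},\ldots,w^{(m)})\in\prod_lQ_{i_lj_l}$. This product has volume $8^{-D}$, and different choices of the pairs give disjoint products. Since $\iota_l(p_k)\cdot w=p_k\cdot w^{(l)}$, Lemma~\ref{lem:box} gives $K_A(w)\le1+\sum_l(d_l+2)=1+D+2m\le4D$.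

In Lemma~\ref{lem:CB} keep the subsets formed by the $n$ points $\iota_l(p_{i_l}),\iota_l(p_{j_l})$, $1\le l\le m$, each of weight at least $e^{-6}/(4D)$, and one more point $z$, where $z=0$ or $z=\iota_l(p_k)$ with $i_l<k<j_l$; it has weight at least $e^{-2}/(4D)$. The number of choices of $z$ is $1+\sum_l(d_l-1)=D-m+1$, and this is at least $D/m$ because $m(D-m+1)-D=(m-1)(D-m)\ge0$. Consider the matrix whose columns are the $n$ points minus $z$, cut into $2\times2$ blocks. For $z=0$ it is block diagonal. For $z=\iota_l(p_k)$ the only nonzero blocks off the diagonal lie in the $l$-th block row, so after moving the index $l$ to the first place the matrix is block triangular, and its determinant has absolute value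
\[
|\det(p_{i_l}-p_k,p_{j_l}-p_k)|\prod_{l'\ne l}|\det(p_{i_{l'}},p_{j_{l'}})| .
\]
In both cases Lemma~\ref{lem:det} bounds the absolute value below by $\prod_l\frac128^{d_l}=2^{-m}8^D$. Hence
\[
\det\Sigma_A(w)\ge\frac Dm\cdot\frac{e^{-6n-2}}{(4D)^{n+1}}\cdot4^{-m}8^{2D},\qquad\sqrt{\det\Sigma_A(w)}\ge c_n'\,D^{-m}8^D,
\]
with $c_n'=m^{-1/2}e^{-3n-1}2^{-(n+1)-m}$. So each product of boxes contributes at least $\gamma_nc_n'D^{-m}$ to \eqref{eq:unmixed}.

We keep only $D\le N/2$. The number of $(d_1,\ldots,d_m)\in\mathbb{Z}_{\ge1}^m$ with sum $D$ is $\binom{D-1}{m-1}=\frac mD\binom Dm\ge(D/m)^{m-1}$, and each of them arises from $\prod_l(N-d_l)\ge(N/2)^m$ choices of pairs. Therefore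
\[
\mathbb{E}(A,\ldots,A)\ge\gamma_nc_n'\Bigl(\frac N2\Bigr)^mm^{1-m}\sum_{D=m}^{\lfloor N/2\rfloor}\frac1D\ge\gamma_nc_n'\,m^{1-m}\Bigl(\frac N2\Bigr)^m\log\frac N{2m}.
\]
From $t\le2mN$ we get $N/2\ge t/(4m)$ and $\log\frac N{2m}\ge\log\frac t{4m^2}$, which is at least $\frac12\log t$ once $t\ge16m^4$. For all such $N$ the right side is at least $c_nt^{m}\log t$ with $c_n=\frac12\gamma_nc_n'm^{1-m}(4m)^{-m}$.
\end{proof}

\section{The upper bound: proof of Theorem~\ref{thm:upper}}\label{sec:upper}

The proof has three steps. We reduce the integral of Lemma~\ref{lem:formula} to at most $\tau(n,V_0)$ integrals over the orthant, for supports that contain $0$ and lie in $\mathbb{R}^n_{\ge0}$. We then prove an estimate in one variable that is uniform in the other variables. Finally we combine two such estimates by the Cauchy--Schwarz inequality.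

\subsection{Reduction to the orthant}

\begin{lemma}\label{lem:cones}
Let $P=P_1+\cdots+P_n$ have dimension $n\ge2$. Up to a null set, $\mathbb{R}^n$ is covered by at most $\tau(n,V_0)$ cones $U\mathbb{R}^n_{\ge0}$ with $U$ invertible, for each of which there are $v_i\in A_i$ with $U^T(A_i-v_i)\subseteq\mathbb{R}^n_{\ge0}$ for all $i$.
\end{lemma}

\begin{proof}
For a vertex $v$ of $P$ let $C_v=\{w:v\cdot w=\min_{y\in P}y\cdot w\}$. A linear function attains its minimum on $P$ at a vertex, so the $V_0$ cones $C_v$ cover $\mathbb{R}^n$. Since $P=\operatorname{conv}(A_1+\cdots+A_n)$, we can write $v=\sum_iv_i$ with $v_i\in A_i$. For $w\in C_v$ and $a\in A_i$ the point $v-v_i+a$ lies in $P$, so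
\begin{equation}\label{eq:min}
(a-v_i)\cdot w\ge0\qquad(w\in C_v,\ a\in A_i).
\end{equation}

Write $P=\{y:u_F\cdot y\ge\beta_F\text{ for all facets }F\}$, where $u_F$ is an inner normal of the facet $F$. Near $v$ only the facets through $v$ constrain $y$, so $w\in C_v$ if and only if $w\cdot z\ge0$ for all $z$ with $u_F\cdot z\ge0$ for all $F\ni v$. By Farkas' lemma this means that $w$ is a nonnegative combination of the $u_F$, $F\ni v$. By Carath\'eodory's theorem for cones, $w$ is then a nonnegative combination of a linearly independent subfamily. Subfamilies with fewer than $n$ vectors generate null sets. So $C_v$ is covered, up to a null set, by the cones $U\mathbb{R}^n_{\ge0}$ whose columns $u_1,\ldots,u_n$ are independent normals of facets through $v$. These columns lie in $C_v$, so \eqref{eq:min} gives $u_j\cdot(a-v_i)\ge0$, which is the inclusion claimed.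

For $n=2$ exactly two edges pass through $v$, so there is one cone per vertex. In general, a facet contains $n$ affinely independent vertices of $P$, and these determine its hyperplane. So $P$ has at most $\binom{V_0}n$ facets, and each vertex needs at most $\binom{\binom{V_0}n}n$ cones.
\end{proof}

Fix one of these cones and let $B_i=U^T(A_i-v_i)$. Then $0\in B_i\subseteq\mathbb{R}^n_{\ge0}$ and $\#B_i=t_i$, and by Lemma~\ref{lem:inv} the cone contributes $\int_{\mathbb{R}^n_{>0}}J_{B_1,\ldots,B_n}(\omega)\,d\omega$. Let $\nu_{ij}(\omega)$ be the $j$-th diagonal entry of $\Sigma_{B_i}(\omega)$, the variance of the coordinate $b_j$ of $b\in B_i$. Expanding the determinant over permutations $\sigma$ and using the independence of the $X_i$,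
\begin{equation}\label{eq:perm}
J_{B_1,\ldots,B_n}\le\sum_\sigma\prod_i\mathbb{E}\bigl[|X_{i,\sigma(i)}|\bigr]=\Bigl(\frac2\pi\Bigr)^{n/2}\sum_\sigma\prod_i\sqrt{\nu_{i,\sigma(i)}} .
\end{equation}
Renumbering the coordinates preserves the properties of the $B_i$, so it suffices to bound the term $\sigma=\mathrm{id}$. Write $\nu_i=\nu_{ii}$.

If $\nu_i$ depended on $\omega_i$ alone, as for the supports in (iii), the integral of $\prod_i\sqrt{\nu_i}$ would factor into integrals in one variable. In general $\nu_i$ depends on all coordinates. As a function of $\omega_i$ it is the variance of $b_i$ under weights proportional to $\theta_b\,e^{-2b_i\omega_i}$, where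
\begin{equation}\label{eq:theta}
\theta_b=\exp\Bigl(-2\sum_{j\ne i}b_j\omega_j\Bigr)\in(0,1],\qquad\theta_0=1 .
\end{equation}
A bound for $\int\sqrt{\nu_1}\,d\omega_1$ that holds for each $\omega_2$, and one for $\int\sqrt{\nu_2}\,d\omega_2$ that holds for each $\omega_1$, do not by themselves bound $\iint\sqrt{\nu_1\nu_2}$, since both factors depend on both variables. We can separate them by a weight: for positive functions $\rho_1(\omega_1)$ and $\rho_2(\omega_2)$,
\[
\iint\sqrt{\nu_1\nu_2}\le\Bigl(\iint\frac{\nu_1}{\rho_1}\,\rho_2\Bigr)^{1/2}\Bigl(\iint\frac{\nu_2}{\rho_2}\,\rho_1\Bigr)^{1/2},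
\]
and in the first factor only $\nu_1/\rho_1$ depends on $\omega_1$. So we need a function $\rho_i$ of $\omega_i$ alone, independent of the numbers $\theta_b$, such that $\int\rho_i$ is small and $\int\nu_i/\rho_i\,d\omega_i$ is small uniformly in the $\theta_b$.

\subsection{An estimate in one variable}

\begin{lemma}\label{lem:onevar}
Let $b_0=0$, $\theta_0=1$, and $b_k\ge0$, $\theta_k\in(0,1]$ for $k=1,\ldots,t-1$; the $b_k$ need not be distinct. For $\omega>0$ let
\[
K(\omega)=\sum_k\theta_ke^{-2b_k\omega},\qquad\mu_k=\frac{\theta_ke^{-2b_k\omega}}{K(\omega)},\qquad\rho(\omega)=\sum_kb_ke^{-b_k\omega},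
\]
and let $\nu(\omega)$ be the variance of $b_k$ under the weights $\mu_k$. Then
\begin{itemize}
\item[(a)] $\nu\le\rho^2$;
\item[(b)] $\int_0^\infty\rho\,d\omega\le t-1$;
\item[(c)] if some $b_k>0$, then $\int_0^\infty\nu/\rho\,d\omega\le C_0\log t$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $q=\sum_k\mu_kb_k^2\ge\nu$ be the second moment. The term $k=0$ gives $K\ge1$, so $\mu_k\le e^{-2b_k\omega}$ and $q\le\sum_k(b_ke^{-b_k\omega})^2\le\rho^2$. This is (a). Each $b_k>0$ contributes $\int_0^\infty b_ke^{-b_k\omega}d\omega=1$ to the integral of $\rho$, which gives (b).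

For (c), the bound $K\ge1$ is too weak, since (a) and (b) give only $\int\nu/\rho\le t-1$. The gain comes from the fact that $K$ is large when many points are active, while $\log K$ can vary by at most $\log t$ in total. Call $k$ \emph{near} if $b_k\omega\le1$ and \emph{far} otherwise, and split $q=q_{\mathrm{near}}+q_{\mathrm{far}}$ accordingly. Note that $\rho>0$.

\emph{Near part.} Let $\beta$ be the largest near $b_k$, and let $\bar b=\sum_k\mu_kb_k=-\frac12(\log K)'$. Then $q_{\mathrm{near}}\le\beta\bar b$ and $\rho\ge\beta e^{-\beta\omega}\ge\beta/e$, so $q_{\mathrm{near}}\le e\bar b\rho$. Since $K(0)=\sum_k\theta_k\le t$ and $K\ge1$,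
\[
\int_0^\infty\frac{q_{\mathrm{near}}}\rho\,d\omega\le\frac e2\,\log\frac{K(0)}{\lim_{\omega\to\infty}K(\omega)}\le\frac e2\log t .
\]

\emph{Far part.} If there is no far $k$ then $q_{\mathrm{far}}=0$. Otherwise keep only the far terms of $\rho$. A ratio of two sums of positive terms is at most the largest ratio of corresponding terms, so
\begin{equation}\label{eq:far}
\frac{q_{\mathrm{far}}}\rho\le\frac1K\cdot\frac{\sum_{k\text{ far}}\theta_kb_k^2e^{-2b_k\omega}}{\sum_{k\text{ far}}b_ke^{-b_k\omega}}\le\max_{k\text{ far}}\frac{\theta_k}{K(\omega)}\,b_ke^{-b_k\omega}.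
\end{equation}
Bounding the maximum by the sum over $k$ would allow $t-1$ terms of integral up to $1/e$ each. Instead we compare $\theta_k/K$ with the growth of the logarithm of the cumulative mass
\[
L(x)=\sum_{b_k\le x}\theta_k\in[1,t]\qquad(x\ge0).
\]
Let $y_1<y_2<\cdots$ be the distinct positive values among the $b_k$, and let $\lambda_l\ge0$ be the jump of the step function $\log L$ at $y_l$, so that $\sum_l\lambda_l\le\log t$. The near terms of $K$ give $K(\omega)\ge e^{-2}L(1/\omega)$. Let $k$ be far and $x=\theta_k/L(1/\omega)$. Then $x\in[0,1]$ because $\theta_k\le1\le L$, and $L(b_k)\ge L(1/\omega)+\theta_k$ because $b_k>1/\omega$. By concavity, $\log(1+x)\ge x\log2$ on $[0,1]$. Hence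
\[
\frac{\theta_k}{K(\omega)}\le e^2x\le\frac{e^2}{\log2}\log\frac{L(b_k)}{L(1/\omega)}=\frac{e^2}{\log2}\sum_{l:\ 1/\omega<y_l\le b_k}\lambda_l .
\]
The function $u\mapsto ue^{-u\omega}$ decreases on $[1/\omega,\infty)$, so $b_ke^{-b_k\omega}\le y_le^{-y_l\omega}$ for every $l$ in this sum. Together with \eqref{eq:far} this yields a bound that no longer depends on $k$:
\[
\frac{q_{\mathrm{far}}}\rho\le\frac{e^2}{\log2}\sum_{l:\ y_l>1/\omega}\lambda_l\,y_le^{-y_l\omega}.
\]
The $l$-th term is present for $\omega>1/y_l$, and $\int_{1/y_l}^\infty y_le^{-y_l\omega}d\omega=e^{-1}$. Therefore $\int_0^\infty q_{\mathrm{far}}/\rho\,d\omega\le\frac e{\log2}\sum_l\lambda_l\le\frac e{\log2}\log t$. Adding the two parts gives (c).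
\end{proof}

\begin{remark}
The hypothesis $\theta_k\le\theta_0=1$ cannot be dropped. For $t=2$, $b_1=1$, $\theta_1=e^{2R}$ one has $\nu=1/(4\cosh^2(\omega-R))$ and $\rho=e^{-\omega}$, so (a) fails at $\omega=R$ for large $R$, and $\int_R^{R+1}\nu/\rho\,d\omega\ge e^R/(4\cosh^21)$ is unbounded. In \eqref{eq:theta} the hypothesis holds because $0\in B_i\subseteq\mathbb{R}^n_{\ge0}$ and $\omega\in\mathbb{R}^n_{>0}$; this is the purpose of Lemma~\ref{lem:cones}, and the place where $V_0$ enters.
\end{remark}

\begin{remark}
The logarithm in (c) is attained. Take $\theta_k=1$ and $b_k=8^k$ for $1\le k\le N=t-1$. On $I_j$ we have $\rho\le\sum_{k\le j}8^k+8^j\sum_{l\ge1}8^le^{-8^l}\le(\frac87+\frac27)8^j\le2\cdot8^j$, using $e^{-x}\le2/x^2$. With Proposition~\ref{prop:one}, $\int_0^\infty\nu/\rho\,d\omega\ge\sum_{j\le N}1/(72e^6j)\ge(\log t)/(72e^6)$.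
\end{remark}

\subsection{Conclusion of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Suppose first that $\dim P<n$. Then some $u\ne0$ is orthogonal to all differences $a-a'$ with $a,a'\in A_i$, for all $i$. So $u^T\Sigma_{A_i}u$, the variance of $a\cdot u$, is $0$, all $X_i$ are almost surely orthogonal to $u$, and the expectation is $0$ by Lemma~\ref{lem:formula}.

Let $\dim P=n$, fix a cone of Lemma~\ref{lem:cones}, and consider the term $\sigma=\mathrm{id}$ of \eqref{eq:perm}. Put
\[
\rho_i(\omega_i)=\sum_{b\in B_i}b_ie^{-b_i\omega_i},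
\]
a function of $\omega_i$ only. For fixed values of the other coordinates, Lemma~\ref{lem:onevar} applies in the variable $\omega_i$, with $t=t_i$, the numbers $b_i$ ($b\in B_i$) and the factors \eqref{eq:theta}. If some $\rho_i$ vanishes identically, then $\nu_i=0$ by (a) and the term is $0$. Otherwise all $\rho_i$ are positive. Let $R=\prod_{l\ne r,s}\rho_l$. By (a) for the indices $l\ne r,s$ and the Cauchy--Schwarz inequality,
\[
\int\prod_i\sqrt{\nu_i}\,d\omega\le\int\sqrt{\frac{\nu_r}{\rho_r}\rho_sR}\,\sqrt{\frac{\nu_s}{\rho_s}\rho_rR}\;d\omega\le\Bigl(\int\frac{\nu_r}{\rho_r}\rho_sR\,d\omega\Bigr)^{1/2}\Bigl(\int\frac{\nu_s}{\rho_s}\rho_rR\,d\omega\Bigr)^{1/2},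
\]
all integrals being over $\mathbb{R}^n_{>0}$. In the first factor integrate over $\omega_r$ first. The function $\rho_sR$ does not depend on $\omega_r$, and (c) bounds $\int\nu_r/\rho_r\,d\omega_r$ by $C_0\log t_r$ for all values of the other coordinates. What remains is a product of functions of separate variables, and (b) bounds its integral by $T_s\prod_{l\ne r,s}T_l$. Exchanging $r$ and $s$, the second integral is at most $C_0\log t_s\cdot T_r\prod_{l\ne r,s}T_l$. Hence
\[
\int_{\mathbb{R}^n_{>0}}\prod_i\sqrt{\nu_i}\,d\omega\le C_0\sqrt{T_rT_s\log t_r\log t_s}\,\prod_{l\ne r,s}T_l .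
\]
Sum over the $n!$ permutations in \eqref{eq:perm} and the at most $\tau(n,V_0)$ cones, which may overlap since the integrand is nonnegative. As $(2\pi)^{-n/2}(2/\pi)^{n/2}=\pi^{-n}$, Lemma~\ref{lem:formula} gives the general bound. For $n=2$ the constant is $2C_0/\pi^2$, and $C_0<1.360+3.922=5.282$ together with $\pi^2>9.869$ gives $2C_0/\pi^2<1.071$.
\end{proof}

\begin{remark}
Spreading the gain over more than two equations does not improve this argument. Let $\alpha_i\in[0,\frac12]$ with $\sum_i\alpha_i=1$. By (a), $\sqrt{\nu_i}\le\nu_i^{\alpha_i}\rho_i^{1-2\alpha_i}$, and the product of these bounds equals $\prod_i\bigl(\frac{\nu_i}{\rho_i}\prod_{l\ne i}\rho_l\bigr)^{\alpha_i}$. H\"older's inequality with (b) and (c) then gives $C_0\prod_i(\log t_i)^{\alpha_i}T_i^{1-\alpha_i}$. For $t_1=\cdots=t_n=t$ this is $C_0(t-1)^{n-1}\log t$ for every choice of the $\alpha_i$. It has the order of the lower bound $t^{n/2}(\log t)^{\lfloor n/2\rfloor}$ of Theorem~\ref{thm:higher}(a) for $n=2$ and a larger order for $n\ge3$.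
\end{remark}

\begin{thebibliography}{1}

\bibitem{Burgisser}
Peter B\"urgisser, \emph{Real zeros of mixed random fewnomial systems}, arXiv:2301.00273 (2023).

\end{thebibliography}
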